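\title{Metrics with period point in a given chamber on four-manifolds with $b^+=1$}

\begin{abstract}
On a closed oriented four-manifold $X$ with $b^+(X)=1$, a Riemannian metric determines a line of self-dual harmonic two-forms and hence a period point in the projectivized positive cone $\Omega_X$ of $H^2(X;\mathbb R)$. We prove that two metrics whose period points lie in the same chamber of $\Omega_X$ can be joined by a path of metrics whose period points stay in that chamber. For connected $X$, the preimage of every non-empty connected open subset of $\Omega_X$ is non-empty and path connected; moreover the period map is a weak homotopy equivalence over every open set, it is surjective, and its fibers are path connected. The proof replaces metrics by closed two-forms $\sigma$ with a bound on $\int_X|\sigma\wedge\sigma|$, and contracts the space of these forms by means of Thom forms of embedded surfaces found by Hahn--Banach duality.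
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The period map}
Let $X$ be a closed, oriented, smooth four-manifold and let $\mathrm{Met}(X)$ be the space of smooth Riemannian metrics on $X$. Forms and metrics are smooth throughout, and spaces of them carry the $C^\infty$ topology. The space $\mathrm{Met}(X)$ is a convex cone in the space of symmetric two-tensors.

For $g\in\mathrm{Met}(X)$ the Hodge star on two-forms squares to the identity, so every two-form splits as $\sigma=\sigma^++\sigma^-$ into a self-dual and an anti-self-dual part, and
\begin{equation}\label{eq:split}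
|\sigma|_g^2=|\sigma^+|_g^2+|\sigma^-|_g^2,\qquad \sigma\wedge\sigma=\big(|\sigma^+|_g^2-|\sigma^-|_g^2\big)\,d\mathrm{vol}_g .
\end{equation}
The star commutes with the Laplacian, so the harmonic two-forms split as $\mathcal H^+(g)\oplus\mathcal H^-(g)$. By the Hodge theorem this is a splitting of $H^2(X;\mathbb R)$. It is orthogonal for the intersection form $x\cdot y=\int_Xx\wedge y$, which is positive definite on $\mathcal H^+(g)$ and negative definite on $\mathcal H^-(g)$; the dimensions are the invariants $b^\pm(X)$.

Assume $b^+(X)=1$. Then $\mathcal H^+(g)$ is a line, spanned by a form $\omega_g$ with $[\omega_g]^2=\|\omega_g\|_{L^2}^2>0$. The \emph{period map} is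
\[
\pi:\mathrm{Met}(X)\to\Omega_X,\qquad \pi(g)=\mathcal H^+(g),\qquad \Omega_X=\{[x]\in\mathbb P(H^2(X;\mathbb R)):x^2>0\},
\]
and $\pi(g)$ is the \emph{period point} of $g$. It records the whole splitting of $H^2(X;\mathbb R)$, because $\mathcal H^-(g)$ is the orthogonal complement of $\mathcal H^+(g)$. The space $\Omega_X$ is hyperbolic space of dimension $b^-(X)$ (Section~\ref{sec:reduction}).

\subsection*{Walls and chambers}
We follow the convention of Kotschick and Morgan. Let $b^-(X)>0$. Fix an $SO(3)$ bundle $V\to X$, a class $w\in H^2(X;\mathbb Z)$ with $w_2(V)\equiv w\pmod 2$, and put $p=p_1(V)$. A class $\xi\in H^2(X;\mathbb Z)$ defines a \emph{wall of type $(w,p)$} if $\xi\equiv w\pmod 2$, $p\le\xi^2<0$, and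
\[
W_\xi=\{[x]\in\Omega_X:\xi\cdot x=0\}
\]
is non-empty. The walls form a locally finite family of hypersurfaces, and the \emph{chambers} are the connected components of the complement of their union in $\Omega_X$. The period point $\pi(g)$ lies on $W_\xi$ exactly when $\xi\perp\mathcal H^+(g)$, that is, when the $g$-harmonic representative of $\xi$ is anti-self-dual. So a metric has its period point in some chamber exactly when none of the classes $\xi$ above has an anti-self-dual harmonic representative, and one would like to move between two such metrics without ever meeting one that does.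

\begin{example}\label{ex:product}
Let $X=S^2\times S^2$, and let $a,b\in H^2(X;\mathbb R)$ be the pullbacks of the classes of integral $1$ on the two factors, so that $a^2=b^2=0$ and $a\cdot b=1$. Then $(Aa+Bb)^2=2AB$, and $\Omega_X$ is the line parametrized by $A/B\in(0,\infty)$. For a product metric with area forms $\alpha,\beta$ of total areas $A,B$ we have $*\alpha=\beta$ and $*\beta=\alpha$, so $\alpha+\beta$ is closed and self-dual, and the period point is $[Aa+Bb]$. The class $\xi=ia-jb$ has $\xi^2=-2ij$ and $\xi\cdot(Aa+Bb)=iB-jA$, so walls are points $A/B=i/j$ and chambers are intervals. For $V=\mathbb R\oplus L$ with $c_1(L)=2a-2b$ we have $w=0$ and $p=-8$; the only wall is $A=B$, and there are two chambers. Two product metrics in the same chamber are joined through product metrics in that chamber. For general metrics the period point cannot be read off in this way.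
\end{example}

\medskip\noindent\textbf{Question.} \emph{Let $X$ be a closed oriented smooth four-manifold with $b^+(X)=1$ and $b^-(X)>0$, and let $\mathcal C$ be a chamber of type $(w,p)$. If $\pi(g_{-1})$ and $\pi(g_1)$ lie in $\mathcal C$, is there a continuous path $g_t$, $t\in[-1,1]$, in $\mathrm{Met}(X)$ from $g_{-1}$ to $g_1$ with $\pi(g_t)\in\mathcal C$ for all $t$?}
\medskip

If there is no wall, then $\mathcal C=\Omega_X$ and the convexity of $\mathrm{Met}(X)$ gives the path. The question is taken from Feehan and Leness \cite{FL}, who record it as open: it is remarked by Kotschick and Morgan that it is not known whether such a path always exists.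

\subsection*{Results}
The answer is yes, and the arithmetic of the walls plays no role.

\begin{theorem}\label{thm:A}
Let $X$ be connected with $b^+(X)=1$, and let $U\subset\Omega_X$ be open, connected and non-empty. Then $\pi^{-1}(U)$ is non-empty and path connected.
\end{theorem}

\begin{corollary}\label{cor:chamber}
For all $X$, $w$, $p$ as in the Question, with $X$ connected or not, and for every chamber $\mathcal C$, any two metrics in $\pi^{-1}(\mathcal C)$ are joined by a continuous path in $\pi^{-1}(\mathcal C)$.
\end{corollary}

The method gives more than is needed for the Question.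

\begin{theorem}\label{thm:B}
Let $X$ be connected with $b^+(X)=1$.
\begin{enumerate}
\item[(1)] For every open $U\subset\Omega_X$, the map $\pi:\pi^{-1}(U)\to U$ is a weak homotopy equivalence. In particular $\pi^{-1}(\mathcal C)$ is weakly contractible for every chamber $\mathcal C$.
\item[(2)] The map $\pi$ is surjective, and every fiber $\pi^{-1}(x)$, $x\in\Omega_X$, is path connected.
\end{enumerate}
\end{theorem}

\subsection*{What to expect, and the idea of the proof}
If paths in $\Omega_X$ could be lifted to $\mathrm{Met}(X)$ and the fibers were connected, the answer would follow at once. Since $\pi$ is a submersion (Lemma~\ref{lem:submersion}) defined on a convex space, yes is the natural guess. But these two properties do not suffice: $f(s,t)=(s^2-1)e^t$ is a surjective submersion $\mathbb R^2\to\mathbb R$, and $f^{-1}((0,\infty))=\{|s|>1\}$ is disconnected. A global argument is needed.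

It starts from a variational description of the distance from $\pi(g)$ to a fixed point $[h]$: the least $L^2$ norm of a closed form representing $h$ is a monotone function of that distance. Hence the preimage of a ball about $[h]$ is a union of sets $\mathcal M_\sigma$ of metrics, one for each closed form $\sigma$ representing $h$, defined by a bound on $\|\sigma\|_g$. Each $\mathcal M_\sigma$ is convex along a natural family of paths, and it is non-empty exactly when $\int_X|\sigma\wedge\sigma|$ satisfies the same bound. So the problem passes to the space $\mathcal S$ of such forms, in which no metric appears (Section~\ref{sec:reduction}). This space is not convex, but a form $\sigma\in\mathcal S$ can be joined by a segment in $\mathcal S$ to a form $\tau$ concentrated near a suitable surface; Section~\ref{sec:model} shows both phenomena on $S^2\times S^2$. In general $\tau$ is the Thom form of an embedded surface (Section~\ref{sec:thom}). The surface has to be connected, the integral of $|\sigma|$ over it has to be small, and the surfaces used for different forms have to meet positively. Surgery provides the first and the third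 property (Section~\ref{sec:surgery}); the second comes from Hahn--Banach duality between cycles and closed forms (Section~\ref{sec:duality}). Section~\ref{sec:contract} assembles these pieces, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{Reduction to a space of closed forms}\label{sec:reduction}

In this section $b^+(X)=1$, and $X$ is connected except where the contrary is said. For a four-form $\mu$ we write $|\mu|$ for its density and $\|\mu\|_1=\int_X|\mu|$. An \emph{integral class} is an element of the image of $H^2(X;\mathbb Z)\to H^2(X;\mathbb R)$. We write $\sigma\in x$ when $\sigma$ is a closed two-form representing $x$, and $\|\sigma\|_g^2=\int_X|\sigma|_g^2\,d\mathrm{vol}_g$.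

\subsection{The positive cone}
Put $n=b^-(X)$ and choose coordinates $x=(x_0,x')\in\mathbb R\times\mathbb R^n$ on $H^2(X;\mathbb R)$ with $x^2=x_0^2-|x'|^2$. The set $\{x^2>0\}$ is the union of the convex cone $\mathcal P=\{x_0>|x'|\}$ and its negative, and the slice $x_0=1$ identifies $\Omega_X$ with the open unit ball of $\mathbb R^n$. This is the projective model of hyperbolic $n$-space, with distance
\[
\cosh d([x],[y])=\frac{|x\cdot y|}{\sqrt{x^2\,y^2}} .
\]
The distance induces the topology of $\Omega_X$; two points are joined by a unique geodesic, which depends continuously on them; open and closed metric balls are homeomorphic to open and closed Euclidean balls. A subset of $\Omega_X$ is \emph{convex} if its preimage in $\mathcal P$ is convex; it is then a convex subset of the slice, hence contractible if non-empty.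

Integral classes form a lattice, so the points $[h]$ with $h$ integral are dense in $\Omega_X$. We call $B_r([h])$, with $h$ integral, $h^2>0$ and $r>0$, a \emph{rational ball}. Rational balls form a basis of the topology: if $B_{2r}(x)\subset U$ and $d([h],x)<r$, then $x\in B_r([h])\subset U$.

\begin{lemma}\label{lem:chamber}
For $X$ connected or not, chambers are open and convex.
\end{lemma}

\begin{proof}
For $u\in\mathcal P$ with $u^2=1$ the quadratic form $q_u(\xi)=2(\xi\cdot u)^2-\xi^2$ is positive definite, uniformly for $[u]$ in a compact set $K$. If $W_\xi$ meets $K$ at $[u]$, then $q_u(\xi)=-\xi^2\le-p$, which holds for finitely many lattice points only. So the walls are locally finite, their union is closed, and the components of the complement are open. On the preimage in $\mathcal P$ of a chamber $\mathcal C$ the signs of all $\xi\cdot x$ are constant. The set of all points of $\mathcal P$ with these signs is convex, misses all walls and contains the preimage of $\mathcal C$; being connected, it equals that preimage.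
\end{proof}

\subsection{The energy of a class}
For $x\in H^2(X;\mathbb R)$ put $\mathcal E_g(x)=\min_{\sigma\in x}\|\sigma\|_g^2$. The minimum is attained at the $g$-harmonic representative, which is $L^2$-orthogonal to all exact forms.

\begin{lemma}\label{lem:energy}
Let $\omega$ be a generator of $\mathcal H^+(g)$ with $\|\omega\|_g=1$ and let $u=[\omega]$, so that $u^2=1$. Then $\mathcal E_g(x)=2(x\cdot u)^2-x^2$ for all $x$. If $x^2>0$, then $\mathcal E_g(x)=x^2\cosh 2d([x],\pi(g))$.
\end{lemma}

\begin{proof}
Let $\sigma\in x$ be harmonic. Then $\sigma^+=c\,\omega$ with $c=\int_X\sigma\wedge\omega=x\cdot u$. By \eqref{eq:split}, $x^2=c^2-\|\sigma^-\|_g^2$ and $\|\sigma\|_g^2=c^2+\|\sigma^-\|_g^2=2c^2-x^2$. If $x^2>0$ and $d=d([x],\pi(g))$, then $c^2=x^2\cosh^2d$, and $2\cosh^2d-1=\cosh2d$.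
\end{proof}

From now on until Section~\ref{sec:B} we fix a rational ball $B_r([h])$ and put
\[
m=h^2>0,\qquad\kappa=\cosh2r>1,\qquad \mathcal M_\sigma=\{g\in\mathrm{Met}(X):\|\sigma\|_g^2<\kappa m\}\quad(\sigma\in h).
\]
By Lemma~\ref{lem:energy}, $d([h],\pi(g))<r$ if and only if some $\sigma\in h$ has $\|\sigma\|_g^2<\kappa m$. Thus
\begin{equation}\label{eq:union}
\pi^{-1}(B_r([h]))=\bigcup_{\sigma\in h}\mathcal M_\sigma .
\end{equation}
Each $\mathcal M_\sigma$ is open. So preimages of rational balls are open, and $\pi$ is continuous.

\subsection{Convexity of the pieces}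
For a fixed form the condition defining $\mathcal M_\sigma$ involves no differential equation, and it can be analyzed point by point.

\begin{lemma}\label{lem:convex}
For metrics $g,g'$ let $A=g^{-1}g'$ and $g_t=g(A^t\cdot,\cdot)$, $t\in[0,1]$. This is a path of metrics from $g$ to $g'$ that depends continuously on $(g,g',t)$. If $g,g'\in\mathcal M_\sigma$, then $g_t\in\mathcal M_\sigma$ for all $t$.
\end{lemma}

\begin{proof}
The endomorphism $A$ is $g$-symmetric and positive. At a point choose a $g$-orthonormal basis $e_1,\dots,e_4$ of eigenvectors, with eigenvalues $e^{2\mu_i}$. It is $g_t$-orthogonal with $g_t(e_i,e_i)=e^{2t\mu_i}$, so $g_t$ is a metric. It is smooth and continuous in $(g,g',t)$ because $A^t=\exp(t\log A)$ and the principal logarithm is analytic on the endomorphisms without eigenvalues in $(-\infty,0]$. Further,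
\[
|\sigma|_{g_t}^2\,d\mathrm{vol}_{g_t}=\sum_{i<j}\sigma_{ij}^2\,e^{t(\mu_1+\dots+\mu_4-2\mu_i-2\mu_j)}\,d\mathrm{vol}_g ,
\]
a sum of convex functions of $t$. So $\|\sigma\|_{g_t}^2$ is convex in $t$ and is bounded by its larger end value.
\end{proof}

This does not yet connect two metrics in $\pi^{-1}(B_r([h]))$: they lie in $\mathcal M_\sigma$ and $\mathcal M_{\sigma'}$ for different forms, and a minimum of convex functions need not be convex. We must move $\sigma$ as well, through forms for which $\mathcal M_\sigma$ is non-empty.

\subsection{Forms with a non-empty piece}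
By \eqref{eq:split}, $|\sigma\wedge\sigma|\le|\sigma|_g^2\,d\mathrm{vol}_g$ for every $g$. This leads to the definition
\[
\mathcal S=\{\sigma\in h:\|\sigma\wedge\sigma\|_1<\kappa m\},
\]
and shows that $\mathcal M_\sigma\ne\emptyset$ implies $\sigma\in\mathcal S$. Note that $\|\sigma\wedge\sigma\|_1\ge\int_X\sigma\wedge\sigma=m$ for all $\sigma\in h$, with equality exactly when $\sigma\wedge\sigma\ge0$ everywhere; the excess over $m$ is twice the mass of the negative part of $\sigma\wedge\sigma$.

For the converse we need, for $\sigma\in\mathcal S$, a metric that almost realizes the pointwise bound and depends continuously on $\sigma$. We use, here and later, the normal form of skew-symmetric matrices: at a point of an oriented Riemannian four-manifold every two-form can be written as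
\begin{equation}\label{eq:normal}
\sigma=\lambda_1e^{12}+\lambda_2e^{34},\qquad |\sigma\wedge\sigma|=2|\lambda_1\lambda_2|\,d\mathrm{vol},\qquad|\lambda_1|+|\lambda_2|\le\sqrt2\,|\sigma|,
\end{equation}
in an oriented orthonormal coframe $e^1,\dots,e^4$, where $e^{ij}=e^i\wedge e^j$. Rescaling the two planes by $|\lambda_1|$ and $|\lambda_2|$ would make $\sigma$ self-dual or anti-self-dual and give equality in the bound, but the result degenerates where $\lambda_1\lambda_2=0$. We regularize it. Fix a metric $g_0$, write $\sigma=g_0(S_\sigma\cdot,\cdot)$ with $S_\sigma$ skew, and put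
\[
G_\delta(\sigma)=g_0\big((-S_\sigma^2+\delta)^{1/2}\cdot,\cdot\big),\qquad\delta>0 .
\]

\begin{lemma}\label{lem:G}
For $\delta>0$, $G_\delta(\sigma)$ is a metric depending continuously on $\sigma$. If $\mathcal K\subset\mathcal S$ is compact, then $G_\delta(\sigma)\in\mathcal M_\sigma$ for all $\sigma\in\mathcal K$ once $\delta$ is small.
\end{lemma}

\begin{proof}
The endomorphism $-S_\sigma^2+\delta$ is $g_0$-symmetric and positive definite, and the positive square root is a smooth function of such endomorphisms; this gives the first claim. In a $g_0$-coframe as in \eqref{eq:normal}, $-S_\sigma^2=\mathrm{diag}(\lambda_1^2,\lambda_1^2,\lambda_2^2,\lambda_2^2)$. With $\ell_i=\sqrt{\lambda_i^2+\delta}$ the metric $g=G_\delta(\sigma)$ is $\mathrm{diag}(\ell_1,\ell_1,\ell_2,\ell_2)$, so $|e^{12}|_g=\ell_1^{-1}$, $|e^{34}|_g=\ell_2^{-1}$ and $d\mathrm{vol}_g=\ell_1\ell_2\,d\mathrm{vol}_{g_0}$. Using $|\lambda_i|\le\ell_i\le|\lambda_i|+\sqrt\delta$,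
\[
\Big(\frac{\lambda_1^2}{\ell_1^2}+\frac{\lambda_2^2}{\ell_2^2}\Big)\ell_1\ell_2\le|\lambda_1|\ell_2+|\lambda_2|\ell_1\le2|\lambda_1\lambda_2|+\sqrt\delta\,(|\lambda_1|+|\lambda_2|).
\]
Integrating, $\|\sigma\|_g^2\le\|\sigma\wedge\sigma\|_1+\sqrt{2\delta}\int_X|\sigma|_{g_0}\,d\mathrm{vol}_{g_0}$. On the compact set $\mathcal K$ the first term has a maximum below $\kappa m$, and the last integral is bounded.
\end{proof}

The heart of the paper is the following statement, proved in Sections~\ref{sec:thom}--\ref{sec:contract}.

\begin{proposition}\label{prop:S}
The space $\mathcal S$ is non-empty, and every continuous map from a compact metrizable space to $\mathcal S$ is homotopic in $\mathcal S$ to a constant map. In particular $\mathcal S$ is path connected.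
\end{proposition}

The last assertion is the case of a two-point space.

\subsection{Proofs of Theorem~\ref{thm:A} and Corollary~\ref{cor:chamber}}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
First let $U=B$ be a rational ball. Since $\mathcal S\neq\emptyset$, Lemma~\ref{lem:G} and \eqref{eq:union} give $\pi^{-1}(B)\ne\emptyset$. Let $g,g'\in\pi^{-1}(B)$, say $g\in\mathcal M_\sigma$ and $g'\in\mathcal M_{\sigma'}$; then $\sigma,\sigma'\in\mathcal S$. By Proposition~\ref{prop:S} there is a path $\sigma_s$ in $\mathcal S$ from $\sigma$ to $\sigma'$. Its image is compact, so for small $\delta$ the path $G_\delta(\sigma_s)\in\mathcal M_{\sigma_s}$ lies in $\pi^{-1}(B)$. Lemma~\ref{lem:convex} joins $g$ to $G_\delta(\sigma)$ in $\mathcal M_\sigma$ and $G_\delta(\sigma')$ to $g'$ in $\mathcal M_{\sigma'}$. So $\pi^{-1}(B)$ is path connected.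

A general $U$ is the union of the rational balls that it contains. If two of them meet, their intersection contains a rational ball, so their preimages have a common point. Since $U$ is connected, any two of these balls are the ends of a finite chain of them in which consecutive balls meet. Hence $\pi^{-1}(U)$ is non-empty and path connected.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:chamber}]
For connected $X$ apply Theorem~\ref{thm:A} to $U=\mathcal C$, which is open by Lemma~\ref{lem:chamber}. Let $X$ have components $X_0,X_1,\dots$, where $b^+(X_0)=1$ and $b^+(X_i)=0$ for $i\geq1$. Then $\mathrm{Met}(X)=\prod_i\mathrm{Met}(X_i)$, self-dual harmonic forms vanish on $X_i$ for $i\ge1$, and so $\pi(g)=\pi_{X_0}(g|_{X_0})\in\Omega_{X_0}\subset\Omega_X$. The set $\mathcal C\cap\Omega_{X_0}$ is open in $\Omega_{X_0}$, and it is convex, since its preimage in $\mathcal P$ is the intersection of a convex set (Lemma~\ref{lem:chamber}) with a linear subspace. If it is empty there is nothing to prove. Otherwise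
\[
\pi^{-1}(\mathcal C)=\pi_{X_0}^{-1}(\mathcal C\cap\Omega_{X_0})\times\prod_{i\ge1}\mathrm{Met}(X_i)
\]
is path connected by Theorem~\ref{thm:A} for $X_0$.
\end{proof}

\begin{remark}
The hypothesis $b^+=1$ has now done its work: it makes the sublevel sets of the energy into preimages of balls. The proof of Proposition~\ref{prop:S} uses only that $X$ is connected, $h$ is integral, $m>0$ and $\kappa>1$. Theorem~\ref{thm:A} fails for disconnected $X$ as soon as some $X_i$, $i\ge1$, has $b^->0$: then $\Omega_{X_0}$ is a proper closed subset of $\Omega_X$, and a ball that misses it has empty preimage.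
\end{remark}

\section{The model case $S^2\times S^2$}\label{sec:model}

Take $X=S^2\times S^2$ and $h=a+b$ as in Example~\ref{ex:product}, so $m=2$. Consider \emph{split} forms $\sigma=\alpha+\beta$, where $\alpha$ and $\beta$ are pulled back from two-forms of integral $1$ on the first and on the second factor, and write $\|\alpha\|,\|\beta\|\ge1$ for the integrals of their absolute values over $S^2$. Then $\sigma\wedge\sigma=2\alpha\wedge\beta$, so
\[
\sigma\in\mathcal S\iff\|\alpha\|\,\|\beta\|<\kappa .
\]

\emph{The space $\mathcal S$ is not convex.} Let $1<L<\kappa$. Choose $\alpha$ with $\|\alpha\|=L$, choose $\alpha'\ge0$ supported where $\alpha\geq0$, and let $\beta',\beta$ be the same forms as $\alpha,\alpha'$, placed on the second factor. Then $\sigma=\alpha+\beta$ and $\sigma'=\alpha'+\beta'$ lie in $\mathcal S$, since both products of norms equal $L$. For the midpoint, $\|\frac12(\alpha+\alpha')\|=\|\frac12(\beta+\beta')\|=\frac{L+1}2$. Since $\big(\frac{\kappa+1}2\big)^2-\kappa=\big(\frac{\kappa-1}2\big)^2>0$, the midpoint is not in $\mathcal S$ when $L$ is close to $\kappa$.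

\emph{A detour repairs this.} For $\sigma,\tau\in h$,
\begin{equation}\label{eq:segment}
\big((1-s)\sigma+s\tau\big)^{\wedge2}=(1-s)^2\,\sigma\wedge\sigma+2s(1-s)\,\sigma\wedge\tau+s^2\,\tau\wedge\tau
\end{equation}
is a convex combination, so the segment from $\sigma$ to $\tau$ lies in $\mathcal S$ if $\sigma,\tau\in\mathcal S$ and $\|\sigma\wedge\tau\|_1<\kappa m$. Take $\tau=\alpha_0+\beta_0$ with $\alpha_0,\beta_0\ge0$. Then $\tau\wedge\tau\ge0$, so $\|\tau\wedge\tau\|_1=m$. For a split form $\sigma\in\mathcal S$ we have $\sigma\wedge\tau=\alpha\wedge\beta_0+\alpha_0\wedge\beta$, and $(\|\alpha\|-1)(\|\beta\|-1)\ge0$ gives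
\[
\|\sigma\wedge\tau\|_1\le\|\alpha\|+\|\beta\|\le1+\|\alpha\|\,\|\beta\|<1+\kappa<\kappa m .
\]
So the split forms in $\mathcal S$ are star-shaped about $\tau$.

The bound $\|\alpha\|+\|\beta\|$ is the integral of $|\sigma|$ over $\Sigma=(S^2\times\{y\})\cup(\{x\}\times S^2)$, and if $\alpha_0,\beta_0$ are supported near $x,y$, then $\tau$ is concentrated near $\Sigma$. This is the pattern of the general proof: $\tau$ is a form concentrated near a surface $\Sigma$ that is Poincar\'e dual to $h$, with $\tau\wedge\tau\ge0$, and $\|\sigma\wedge\tau\|_1$ is governed by $\int_\Sigma|\sigma|$. Two things are special to the example. The surface was in plain sight, whereas in general it must be constructed from $\sigma$, and we obtain it only in a multiple of the class. And one surface served all split forms, whereas in general different forms come with different surfaces, so that the products $\tau_i\wedge\tau_j$ must be controlled too.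

\section{Thom forms}\label{sec:thom}

All surfaces are closed and oriented. For a two-form $\beta$ and a surface $\Sigma\subset X$, $\int_\Sigma|\beta|$ is the integral of the density of $\beta|_\Sigma$. A map $f:\Sigma\to X$ of a surface, an embedded surface, or a cycle is \emph{dual} to $c\in H^2(X;\mathbb R)$ if $\int_\Sigma f^*\eta=\int_X\eta\wedge c$ for all closed two-forms $\eta$; equivalently, its class in $H_2(X;\mathbb R)$ is the Poincar\'e dual of $c$. We recall two standard facts. Every class in $H^2(X;\mathbb Z)$ is $c_1(L)$ for a complex line bundle $L$, and the zero set of a section of $L$ transverse to the zero section is an embedded surface dual to the real image of $c_1(L)$. If embedded surfaces $\Sigma,\Sigma'$ dual to $c,c'$ meet transversally, the signed count of their intersection points is $c\cdot c'$, a point being \emph{positive} if $T\Sigma\oplus T\Sigma'=TX$ as oriented spaces.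

Let $\Sigma$ be a connected embedded surface dual to $kh$, $k\ge1$. Choose a metric on $X$, let $\mathrm{pr}:N_\Sigma=T\Sigma^\perp\to\Sigma$ be the normal bundle, oriented so that $T\Sigma\oplus N_\Sigma=TX$, and identify a disc bundle in $N_\Sigma$ with a neighborhood of $\Sigma$ by the exponential map. We recall the construction of Bott--Tu, \S6. An \emph{angular form} is a one-form $\psi$ on $N_\Sigma\setminus\Sigma$ such that in every local oriented orthonormal frame, with angle $\theta$ in the fibers, $\psi=\frac{d\theta}{2\pi}+\mathrm{pr}^*\lambda$ for a local one-form $\lambda$ on $\Sigma$. Such forms exist: the angles of two frames differ by a function on the base, so the local forms $\frac{d\theta}{2\pi}$ can be patched with a partition of unity on $\Sigma$. The local forms $-d\lambda$ fit together to a two-form $e$ on $\Sigma$ with $d\psi=-\mathrm{pr}^*e$. Let $\varrho:[0,\infty)\to[-1,0]$ be smooth and non-decreasing, equal to $-1$ on $[0,\frac13]$ and to $0$ on $[\frac23,\infty)$. For small $\delta>0$ put $\varrho_\delta(v)=\varrho(|v|/\delta)$ and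
\[
\Phi_\delta=d(\varrho_\delta\psi)=d\varrho_\delta\wedge\psi-\varrho_\delta\,\mathrm{pr}^*e .
\]
Near $\Sigma$ this equals $\mathrm{pr}^*e$, so $\Phi_\delta$, extended by zero, is a smooth closed form on $X$. On each fiber it restricts to $d\varrho_\delta\wedge\frac{d\theta}{2\pi}$, which is non-negative with integral $\varrho(\infty)-\varrho(0)=1$.

The form $\Phi_\delta$ represents $kh$. Indeed, for closed $\eta$ the form $\eta-\mathrm{pr}^*(\eta|_\Sigma)$ is exact in the tubular neighborhood, so by Stokes' theorem $\int_X\eta\wedge\Phi_\delta=\int\mathrm{pr}^*(\eta|_\Sigma)\wedge d\varrho_\delta\wedge\frac{d\theta}{2\pi}=\int_\Sigma\eta$. It follows that $\int_\Sigma e=\int_\Sigma\Phi_\delta=k^2m>0$. Replacing $\psi$ by $\psi-\mathrm{pr}^*\lambda'$ changes $e$ to $e+d\lambda'$, and on the connected surface $\Sigma$ two two-forms with the same integral differ by an exact form. So we may and do choose $\psi$ with $e>0$ everywhere. Put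
\[
\tau_{\Sigma,\delta}=\tfrac1k\Phi_\delta\in h .
\]

\begin{lemma}\label{lem:thom}
\begin{enumerate}
\item[(a)] $\|\tau_{\Sigma,\delta}\wedge\tau_{\Sigma,\delta}\|_1=m$; in particular $\tau_{\Sigma,\delta}\in\mathcal S$.
\item[(b)] $\|\beta\wedge\tau_{\Sigma,\delta}\|_1\to\frac1k\int_\Sigma|\beta|$ as $\delta\to0$, uniformly for $\beta$ in any $C^1$-bounded set of two-forms.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(d\varrho_\delta\wedge\psi)^2=0$, and $e\wedge e=0$, $\lambda\wedge e=0$ on the surface $\Sigma$. Hence
\[
\Phi_\delta\wedge\Phi_\delta=-2\varrho_\delta\,d\varrho_\delta\wedge\tfrac{d\theta}{2\pi}\wedge\mathrm{pr}^*e\ge0,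
\]
because $-\varrho\ge0$, $\varrho'\ge0$ and $e>0$. So $\|\tau_{\Sigma,\delta}\wedge\tau_{\Sigma,\delta}\|_1=\int_X\tau_{\Sigma,\delta}\wedge\tau_{\Sigma,\delta}=h^2$.

(b) Cut $\Sigma$ into finitely many pieces with boundaries of measure zero, each relatively compact in a coordinate patch $(x^1,x^2)$ over which $N_\Sigma$ has a frame. Over one piece,
\[
\beta\wedge\Phi_\delta=\beta\wedge d\varrho_\delta\wedge\tfrac{d\theta}{2\pi}+\beta\wedge d\varrho_\delta\wedge\mathrm{pr}^*\lambda-\varrho_\delta\,\beta\wedge\mathrm{pr}^*e .
\]
All terms are supported in a set of volume $O(\delta^2)$. The third is bounded and the second is $O(1/\delta)$, so their $L^1$ norms are $O(\delta)$. In the first term $d\varrho_\delta\wedge\frac{d\theta}{2\pi}$ is a multiple of the area form of the fiber, so only the coefficient $\beta_{12}(x,v)$ of $dx^1\wedge dx^2$ in $\beta$ contributes, and $|\beta_{12}(x,v)|=|\beta_{12}(x,0)|+O(\delta)$ on the support. Integration over the fibers gives $\int|\beta_{12}(x,0)|\,dx+O(\delta)$. The constants depend only on the $C^1$ bound for $\beta$. Sum over the pieces.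
\end{proof}

\begin{remark}
Connectedness of $\Sigma$ is needed for (a). For any angular form the same computation gives $\|\Phi_\delta\wedge\Phi_\delta\|_1=\int_\Sigma|e|$, since $\int_{-1}^0-2\varrho\,d\varrho=1$. This is at least the sum of the absolute values of the self-intersections of the components, which exceeds $k^2m$ if one of them is negative.
\end{remark}

By \eqref{eq:segment} and Lemma~\ref{lem:thom}, a form $\sigma\in\mathcal S$ is joined to $\tau_{\Sigma,\delta}$ by a segment in $\mathcal S$ as soon as $\frac1k\int_\Sigma|\sigma|<\kappa m$ and $\delta$ is small. The next two sections produce such surfaces.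

\section{Surgery on surfaces}\label{sec:surgery}

All modifications below take place in regions of small area. Since $\int_S|\beta|\le\sup|\beta|\cdot\mathrm{area}(S)$, they increase $\int|\beta|$ by a small amount, uniformly for $\beta$ in a $C^0$-bounded set. We write $D_r\subset\mathbb R^2$ for the closed disc of radius $r$ and $I=[0,1]$.

\begin{lemma}[Tubes]\label{lem:tube}
Let $\Sigma\subset X$ be an embedded surface and $\iota:I\times D_{r_0}\to X$ an embedding that meets $\Sigma$ exactly in the end discs $\iota(\{0,1\}\times D_{r_0})$. Suppose that the orientation of $D_{r_0}$ agrees with that of $\Sigma$ on one end disc and disagrees on the other, and that at each of the two points $\iota(i,0)$ there is a chart $(x,y)\in\mathbb R^2\times\mathbb R^2$ centered there in which, near the center, $\Sigma=\{x=0\}$ and $\iota(I\times D_r)=\{x_2=0,\ x_1\ge0,\ |y|\le r\}$ for all small $r$. For small $r$ let $\Sigma_r^\circ$ be obtained from $\Sigma$ by removing the end discs of radius $r$ and adding the tube $T=\iota(I\times\partial D_r)$. Then there is an embedded surface $\Sigma_r$, homologous to $\Sigma$, which agrees with $\Sigma_r^\circ$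 outside the two coordinate balls of radius $2r$, avoids $\{y=0\}$ inside them, and has $\mathrm{area}(\Sigma_r\setminus\Sigma)=O(r)$.
\end{lemma}

\begin{proof}
Let $D^0,D^1$ be the end discs of radius $r$, oriented as $D_r$, and numbered so that $\Sigma$ contains $+D^0$ and $-D^1$. For suitable orientations of $\iota(I\times D_r)$ and $T$, the boundary of $\iota(I\times D_r)$ is $D^1-D^0-T$. Adding it to $\Sigma$ cancels the two discs, so $\Sigma+D^1-D^0-T$ is a cycle homologous to $\Sigma$, namely $\Sigma_r^\circ$ with an orientation extending that of $\Sigma$ outside the discs.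

It remains to round the corners. In a chart, $\Sigma_r^\circ=\{x=0,|y|\ge r\}\cup\{x_2=0,x_1\ge0,|y|=r\}$ lies in the slice $x_2=0$ and is the surface of revolution of the profile $\{x_1=0,s\ge r\}\cup\{x_1\ge0,s=r\}$ in the half-plane with coordinates $x_1$ and $s=|y|$. For $r=1$, replace the profile inside the disc of radius $\frac12$ about the corner $(0,1)$ by an arc that makes it a smooth embedded curve; for general $r$ rescale. The new surface of revolution is smooth and embedded and avoids $\{y=0\}$, since $s\ge r/2$. It differs from the old one inside the ball of radius $2r$, in area $O(r^2)$, and the difference is a cycle in that ball, hence a boundary. The tube has area $O(r)$.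
\end{proof}

\begin{lemma}[Embedded and connected]\label{lem:embed}
Let $f:\Sigma'\to X$ be an immersion of a non-empty surface whose only multiple points are finitely many transverse double points. For every two-form $\beta$ and every $\varepsilon>0$ there is a connected embedded surface $\Sigma$, homologous to $f$, with $\int_\Sigma|\beta|\le\int_{\Sigma'}|f^*\beta|+\varepsilon$.
\end{lemma}

\begin{proof}
\emph{Double points.} Near a double point take local defining functions $\zeta_1,\zeta_2$ of the two sheets, with values in $\mathbb C$. By transversality they form a chart in which the sheets are $\{\zeta_1=0\}$ and $\{\zeta_2=0\}$; conjugating $\zeta_1$ or $\zeta_2$ if necessary, both sheets carry their complex orientation. (The chart may reverse the orientation of $X$; this does not matter.) Let $\chi:[0,\infty)\to[0,1]$ be smooth, $1$ on $[0,\frac14]$ and $0$ on $[\frac12,\infty)$, and let $F=\zeta_1\zeta_2-\theta\chi(|\zeta|^2)$ on $\mathbb C^2$ with $\theta>0$ small. Where $|\zeta|^2\le\frac14$ the zero set is the smooth curve $\zeta_1\zeta_2=\theta$. Where $|\zeta|^2\ge\frac14$ the complex-linear form $d(\zeta_1\zeta_2)=\zeta_2\,d\zeta_1+\zeta_1\,d\zeta_2$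 has norm $|\zeta|\ge\frac12$, so it maps the unit ball onto a disc of radius at least $\frac12$; the differential of $\theta\chi(|\zeta|^2)$ is $O(\theta)$, so $F$ is a submersion there. Thus $F^{-1}(0)$ is a smooth surface, and, oriented as a preimage, it agrees with the two oriented planes outside the unit ball. Rescale it by $r$ and substitute it for the sheets inside the ball of radius $r$. This adds area $O(r^2)$, and the homology class is unchanged because the difference is a cycle in a ball.

\emph{Components.} Let $\Sigma''$ be the resulting embedded surface, and let $p_0,p_1$ lie on different components. Choose charts $(x,y)$ centered at $p_0,p_1$ with $\Sigma''=\{x=0\}$, and a metric on $X$ that is Euclidean in both. Since $X$ is connected and $\Sigma''$ has codimension two, $X\setminus\Sigma''$ is connected. So short segments of the two positive $x_1$-axes can be completed to an arc $\gamma$ from $p_0$ to $p_1$ meeting $\Sigma''$ only at its ends, and $\gamma$ is embedded by general position. In the normal bundle of $\gamma$, which is trivial of rank three, choose a smooth field $E$ of oriented planes which near $p_0$ is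 the $y$-plane with the orientation of $\Sigma''$ and near $p_1$ is the $y$-plane with the opposite orientation; this is possible because the oriented planes in $\mathbb R^3$ form the connected space $S^2$. For small $r_0$ the exponential map embeds the disc bundle of $E$ of radius $r_0$, and the embedding satisfies the hypotheses of Lemma~\ref{lem:tube}. The surface $\Sigma''_r$ has one component fewer. Iterate, with $r$ small at every step.
\end{proof}

For several surfaces we need tubular neighborhoods that are compatible with the intersections. Let $\Sigma$ and finitely many $\Sigma_l$ be embedded surfaces such that each $\Sigma_l$ meets $\Sigma$ transversally and no point of $\Sigma$ lies on two of the $\Sigma_l$. At $p\in\Sigma\cap\Sigma_l$, local defining functions $y$ of $\Sigma$ and $x$ of $\Sigma_l$ give a chart with $\Sigma=\{y=0\}$ and $\Sigma_l=\{x=0\}$. Choose a metric on $X$ that is Euclidean in these charts near all such points, and form the tubular neighborhood of $\Sigma$ with it as in Section~\ref{sec:thom}. Near $p$ the fibers are the planes $x=\mathrm{const}$, and away from the charts $\Sigma_l$ has positive distance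 from $\Sigma$. So in a thin enough disc bundle, $\Sigma_l$ is exactly the union of the fibers over $\Sigma\cap\Sigma_l$. We call such a tubular neighborhood \emph{adapted} to the $\Sigma_l$.

\begin{lemma}[Positive intersections]\label{lem:positive}
Let $\Sigma_1,\dots,\Sigma_J$ be connected embedded surfaces dual to $k_1h,\dots,k_Jh$ with $k_j\ge1$, pairwise transverse and without triple points. Let $\mathcal B$ be a compact set of two-forms and $\varepsilon>0$. Then there are connected embedded surfaces $\Sigma_j'$ homologous to $\Sigma_j$, pairwise transverse and without triple points, all of whose mutual intersection points are positive, with $\int_{\Sigma_j'}|\beta|\le\int_{\Sigma_j}|\beta|+\varepsilon$ for all $\beta\in\mathcal B$.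
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray,thick] (-1.5,0) -- (5.5,0) node[right,black] {$\Sigma_j$};
\draw[very thick] (0,0) -- (4,0);
\node[below] at (2,0) {$\gamma$};
\draw[dashed] (0,-0.9) -- (0,0.9);
\draw[dashed] (4,-0.9) -- (4,0.9);
\draw[thick,rounded corners=7pt] (0,1.8) -- (0,0.65) -- (4,0.65) -- (4,1.8);
\draw[thick,rounded corners=7pt] (0,-1.8) -- (0,-0.65) -- (4,-0.65) -- (4,-1.8);
\fill (0,0) circle (1.6pt) node[below left] {$p_-$};
\fill (4,0) circle (1.6pt) node[below right] {$p_+$};
\node[left] at (0,1.5) {$\Sigma_i$};
\node[right] at (4,1.5) {$\Sigma_i$};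
\end{tikzpicture}
\caption{Cancelling a negative intersection point $p_-$ of two surfaces $\Sigma_i$, $\Sigma_j$ against a positive one $p_+$. The picture is the slice spanned by an arc $\gamma\subset\Sigma_j$ and one direction normal to $\Sigma_j$; rotation about the horizontal axis supplies the second normal direction. The discs of $\Sigma_i$ about $p_\pm$ (dashed) are replaced by a thin circle bundle over $\gamma$, and the new $\Sigma_i$ (solid curves) no longer passes through $p_\pm$.}
\label{fig:tube}
\end{figure}

\begin{proof}
Suppose that $\Sigma_i\cap\Sigma_j$, $i\ne j$, contains a negative point $p_-$. The signed count of the points of $\Sigma_i\cap\Sigma_j$ is $k_ik_jm>0$, so there is also a positive point $p_+$. Take a tubular neighborhood of $\Sigma_j$ adapted to the other surfaces. Remove from $\Sigma_j$ all intersection points other than $p_\pm$, and give the connected punctured surface a complete metric that is Euclidean in the $x$-coordinates near $p_\pm$ (make the punctures cylindrical ends). A minimizing geodesic $\gamma$ from $p_-$ to $p_+$ is an embedded arc that is straight near its ends; after a rotation of the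 $x$-coordinates it is the positive $x_1$-axis in both charts. For small $r_0$ the normal disc bundle of $\Sigma_j$ of radius $r_0$ over $\gamma$ is an embedded $I\times D_{r_0}$, disjoint from $\Sigma_l$ for $l\ne i,j$, and meeting $\Sigma_i$ exactly in the fibers over $p_\pm$. Orient the discs as normal fibers of $\Sigma_j$. By the definition of the sign, this orientation agrees with that of $\Sigma_i$ at $p_+$ and disagrees at $p_-$. So Lemma~\ref{lem:tube} applies to $\Sigma_i$; see Figure~\ref{fig:tube}.

The new $\Sigma_i$ is connected, because a connected surface minus two discs is connected. The tube and the rounded corners avoid $\Sigma_j$ and, for small $r$, every other $\Sigma_l$, and nothing changes near the remaining intersection points. So the intersection points of the new family are the old ones without $p_\pm$, and the number of negative points has dropped by one. If that number was $\nu$ at the start, choose $r$ at each step so small that $\int|\beta|$ increases by at most $\varepsilon/\nu$ on $\mathcal B$.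
\end{proof}

\section{Surfaces on which $|\sigma|$ has small integral}\label{sec:duality}

\begin{proposition}\label{prop:surface}
Let $\sigma\in\mathcal S$. There are $k\ge1$ and a connected embedded surface $\Sigma\subset X$ dual to $kh$ with $\frac1k\int_\Sigma|\sigma|<\kappa m$.
\end{proposition}

For any surface dual to $kh$ we have $\frac1k\int_\Sigma|\sigma|\ge\frac1k\int_\Sigma\sigma=m$. So for $\kappa$ close to $1$ the proposition asks for a surface on which the negative part of $\sigma$ is small, and no general position argument provides that. The existence comes from duality. Think of $\int|\sigma|$ as an area, and let $D$ be the least area of a real cycle dual to $h$. Suppose that $D$ were computed by a closed two-form $\eta$ with $|\eta(a,b)|\le|\sigma(a,b)|$ for all tangent vectors, in the sense that $D$ is the integral of $\eta$ over such cycles. Then $D=\int_X\eta\wedge\sigma$, and in the coframe \eqref{eq:normal}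
\[
|\eta\wedge\sigma|=|\lambda_1\eta_{34}+\lambda_2\eta_{12}|\,d\mathrm{vol}\le2|\lambda_1\lambda_2|\,d\mathrm{vol}=|\sigma\wedge\sigma|,
\]
so $D\le\|\sigma\wedge\sigma\|_1<\kappa m$. The Hahn--Banach theorem gives the dual object only as a singular cochain, and the work lies in smoothing it to a form. Then a real cycle of small area has to be turned into an embedded surface; clearing denominators is the source of the multiple $k$.

\subsection{The dual cochain}
Let $C_*$ be the complex of real smooth singular chains of $X$; a singular simplex is smooth if it extends smoothly to a neighborhood of the standard simplex. On any smooth manifold the inclusion of smooth chains in continuous chains induces an isomorphism in homology. On $C_2$ define the seminorm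
\[
\Big\|\sum a_ss\Big\|_\sigma=\sum|a_s|\int_{\Delta^2}|s^*\sigma| .
\]
To smooth cochains we want translations, which $X$ lacks. So embed $X\subset\mathbb R^N$, give $X$ the induced metric, and put $O_j=\{\mathrm{dist}(\cdot,X)<j\delta_0\}$, where $\delta_0>0$ is so small that the nearest-point projection $R$ onto $X$ is smooth near the closure of $O_4$.

Let $f:\Sigma_0\to X$ be the inclusion of an embedded surface dual to $h$, from a line bundle whose first Chern class lifts $h$; here integrality of $h$ is used. Take a smooth triangulation of $\Sigma_0$ with ordered vertices, so fine that all triangles have diameter less than $\delta_0$ in $\mathbb R^N$. Let $t_i:\Delta^2\to\Sigma_0$ be the order-preserving characteristic maps and $\epsilon_i=\pm1$ their orientation signs, so that $\sum\epsilon_it_i$ is a fundamental cycle. Put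
\[
z_0=\sum_i\epsilon_i\,f\circ t_i,\qquad D=\inf_{w\in C_3}\|z_0+\partial w\|_\sigma .
\]

\begin{lemma}\label{lem:D}
$D\le\|\sigma\wedge\sigma\|_1$.
\end{lemma}

The proof occupies the rest of this subsection and the next two. We may assume $D>0$. The function $c\mapsto\inf_w\|c+\partial w\|_\sigma$ is a seminorm on $C_2$ that vanishes on $\partial C_3$ and dominates the functional $tz_0\mapsto tD$ on the line $\mathbb Rz_0$. By the Hahn--Banach theorem this functional extends to a linear $L:C_2\to\mathbb R$ dominated by the seminorm. Thus $L\circ\partial=0$, $L(z_0)=D$, and $|L(s)|\le\int_{\Delta^2}|s^*\sigma|$ for every smooth simplex $s$.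

Write $[p,q,r]$ for the affine simplex in $\mathbb R^N$ with these ordered vertices, and for $[p,q,r]\subset O_4$ put $\Lambda(p,q,r)=L(R\circ[p,q,r])$. Since $R^*\sigma$ is bounded on $O_4$,
\begin{equation}\label{eq:area}
|\Lambda(p,q,r)|\le\int_{[p,q,r]}|R^*\sigma|\le C\,\mathrm{area}[p,q,r];
\end{equation}
in particular $\Lambda$ vanishes on collinear triples. Since $L\circ\partial=0$,
\begin{equation}\label{eq:cocycle}
\Lambda(q,r,s)-\Lambda(p,r,s)+\Lambda(p,q,s)-\Lambda(p,q,r)=0\quad\text{whenever }[p,q,r,s]\subset O_4 .
\end{equation}

\subsection{Smoothing the cochain}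
Let $0<\delta\le\delta_0$ and let $\rho\ge0$ be a smooth function on $\mathbb R^N$ with compact support in $\{|v|<\delta\}$ and $\int\rho=1$. Average over translations:
\[
\Lambda^\rho(p,q,r)=\int\rho(v)\,\Lambda(p+v,q+v,r+v)\,dv .
\]

\begin{lemma}\label{lem:smooth}
The function $\Lambda^\rho$ is well defined on triangles contained in a ball $B(o,\delta_0)$ with $o\in O_2$, and there is a smooth closed two-form $\eta$ on $O_2$ with $\Lambda^\rho(p,q,r)=\int_{[p,q,r]}\eta$ for all such triangles in $O_2$. Moreover, for $p\in O_2$ and $a,b\in\mathbb R^N$,
\begin{equation}\label{eq:dominated}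
|\eta_p(a,b)|\le\int\rho(v)\,|(R^*\sigma)_{p+v}(a,b)|\,dv .
\end{equation}
\end{lemma}

\begin{proof}
We imitate the Poincar\'e lemma: coning off from $o$ gives a local primitive of $\Lambda$, a function of segments, and we show that its average is the integral of a smooth one-form.

\emph{The primitive.} Fix $o\in O_2$, and let $B=B(o,\delta_0)$ and $\hat B=B(o,2\delta_0)\subset O_4$. For $p,q\in\hat B$ put $\Theta(p,q)=\Lambda(o,p,q)$. By \eqref{eq:cocycle} for $[o,p,q,r]$,
\begin{equation}\label{eq:primitive}
\Lambda(p,q,r)=\Theta(q,r)-\Theta(p,r)+\Theta(p,q)\qquad(p,q,r\in\hat B).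
\end{equation}
By \eqref{eq:area}, $|\Theta(p,q)|\le C\,\mathrm{area}[o,p,q]\le C'|p-q|$. From \eqref{eq:primitive} we get $\Theta(p,r)=\Theta(p,q)+\Theta(q,r)$ for collinear points, in particular $\Theta(q,p)=-\Theta(p,q)$, and $\Theta(p,q)-\Theta(p',q)=\Theta(p,p')-\Lambda(p,p',q)=O(|p-p'|)$. With antisymmetry, $\Theta$ is continuous. Hence $\Lambda$ is continuous in its vertices on $\hat B$, and $\Lambda^\rho$ is well defined on triangles in $B$.

\emph{Averages are almost additive.} For a smooth $\varphi$ with compact support in $\{|v|<\delta\}$ and for $p,p+a\in B$ put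
\[
\theta_\varphi(p,a)=\int\varphi(v)\,\Theta(p+v,p+a+v)\,dv=\int\varphi(v-p)\,\Theta(v,v+a)\,dv .
\]
The first expression gives $|\theta_\varphi(p,a)|\le C'\|\varphi\|_{L^1}|a|$. The second shows that $\theta_\varphi$ is smooth in $p$ with $\partial_{p_i}\theta_\varphi=-\theta_{\partial_i\varphi}$. Let $p,p+a,p+b,p+a+b\in B$. Averaging \eqref{eq:primitive} for the triangle $[p,p+a,p+a+b]$ gives $\theta_\varphi(p,a+b)=\theta_\varphi(p,a)+\theta_\varphi(p+a,b)+O(|a||b|)$ by \eqref{eq:area}, and the mean value theorem gives $\theta_\varphi(p+a,b)=\theta_\varphi(p,b)+O(|a||b|)$. So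
\begin{equation}\label{eq:defect}
|\theta_\varphi(p,a+b)-\theta_\varphi(p,a)-\theta_\varphi(p,b)|\le C_\varphi|a||b| .
\end{equation}

\emph{The one-form.} For $p\in B$ and $a\in\mathbb R^N$ the numbers $u_j=2^j\theta_\varphi(p,2^{-j}a)$ are defined for large $j$, locally uniformly in $p$. By \eqref{eq:defect} with both vectors equal to $2^{-j-1}a$, $|u_{j+1}-u_j|\le2^{-j-2}C_\varphi|a|^2$. So $u_j$ converges, locally uniformly in $p$, to a limit $A^\varphi_p(a)$, and summing from $j=0$,
\begin{equation}\label{eq:quadratic}
|\theta_\varphi(p,a)-A_p^\varphi(a)|\le\tfrac12C_\varphi|a|^2\qquad(p,\,p+a\in B).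
\end{equation}
Multiplying \eqref{eq:defect} for $2^{-j}a,2^{-j}b$ by $2^j$ and letting $j\to\infty$ shows that $A^\varphi_p$ is additive. It is bounded by $C'\|\varphi\|_{L^1}|a|$, hence continuous, hence linear. Each $p$-derivative of $u_j$ is, up to sign, the same sequence for a derivative of $\varphi$, so it also converges locally uniformly, and $A^\varphi_p(a)$ is smooth in $p$. Thus $A=A^\rho$ is a smooth one-form on $B$. For $p,q\in B$ put $a=(q-p)/j$ and $p_i=p+ia$. Collinear additivity and \eqref{eq:quadratic} give
\[
\theta_\rho(p,q-p)=\sum_{i=0}^{j-1}\theta_\rho(p_i,a)=\sum_{i=0}^{j-1}A_{p_i}(a)+O(1/j)\ \longrightarrow\ \int_{[p,q]}A .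
\]

\emph{The two-form.} Averaging \eqref{eq:primitive} and using Stokes' theorem, $\Lambda^\rho(p,q,r)=\int_{\partial[p,q,r]}A=\int_{[p,q,r]}dA$ for triangles in $B$. Put $\eta=dA$ on $B$. Since
\[
\eta_p(a,b)=\lim_{t\downarrow0}2t^{-2}\Lambda^\rho(p,p+ta,p+tb)
\]
does not involve $o$, the local forms agree on overlaps and define a closed form on $O_2$. Finally \eqref{eq:area} bounds $|\Lambda^\rho(p,p+ta,p+tb)|$ by the $\rho$-average of the integrals of $|R^*\sigma|$ over the translates of the triangle by $v$; multiplying by $2t^{-2}$ and letting $t\downarrow0$ gives \eqref{eq:dominated}.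
\end{proof}

\subsection{Proof of Lemma~\ref{lem:D}}
We first show that averaging has not changed the value $D$. Let $f':\Sigma_0\to\mathbb R^N$ agree with $f$ at the vertices and be affine on each triangle in the coordinates $t_i$, and let $T_i=f'\circ t_i$. Since the triangles have diameter less than $\delta_0$, we have $|f'-f|<\delta_0$, and each $T_i$ lies in $O_2$ and in the ball of radius $\delta_0$ about its first vertex, a point of $X$. For $|v|<\delta$ the straight-line homotopy from $f$ to $f'+v$ stays in $O_2$; composed with $R$ it is a homotopy in $X$ from $f$ to $R\circ(f'+v)$. So the smooth cycle $c_v=\sum\epsilon_iR\circ(T_i+v)$ is homologous to $z_0$, hence $c_v-z_0\in\partial C_3$ and $L(c_v)=D$. The homotopy for $v=0$ shows that the smooth cycles $z_0$ and $\sum\epsilon_iT_i$ are homologous in the manifold $O_2$, hence smoothly homologous there, so the closed form $\eta$ has the same integral over both. Since $f$ is dual to $h=[\sigma]$,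
\[
\int_X\eta\wedge\sigma=\int_{z_0}\eta=\sum_i\epsilon_i\int_{T_i}\eta=\sum_i\epsilon_i\Lambda^\rho(T_i)=\int\rho(v)\,L(c_v)\,dv=D .
\]

Now let $\varepsilon>0$. As $R|_X=\mathrm{id}$, we have $(R^*\sigma)_p(a,b)=\sigma_p(a,b)$ for $a,b\in T_pX$. By \eqref{eq:dominated} and the uniform continuity of $R^*\sigma$, for small $\delta$ we get $|\eta(a,b)|\le|\sigma(a,b)|+\varepsilon$ for all orthonormal $a,b\in T_pX$ and all $p\in X$. In the coframe \eqref{eq:normal} this gives $|\eta_{12}|\le|\lambda_1|+\varepsilon$ and $|\eta_{34}|\le|\lambda_2|+\varepsilon$, hence
\[
|\eta\wedge\sigma|=|\lambda_1\eta_{34}+\lambda_2\eta_{12}|\,d\mathrm{vol}\le|\sigma\wedge\sigma|+\sqrt2\,\varepsilon|\sigma|\,d\mathrm{vol}.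
\]
So $D\le\|\sigma\wedge\sigma\|_1+\sqrt2\,\varepsilon\int_X|\sigma|\,d\mathrm{vol}$ for every $\varepsilon>0$. \qed

\subsection{From a cycle to a surface}

\begin{proof}[Proof of Proposition~\ref{prop:surface}]
By Lemma~\ref{lem:D}, $D<\kappa m$, so there is $w\in C_3$ with $\|z_0+\partial w\|_\sigma<\kappa m$. The left side depends continuously on the finitely many coefficients of $w$, so we may take them rational. With $k$ a common denominator, $z=k(z_0+\partial w)$ is an integral smooth cycle dual to $kh$ with $\|z\|_\sigma<\kappa km$; it is non-zero since $h\ne0$.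

\emph{Gluing.} Write $z=\sum_\alpha\epsilon_\alpha s_\alpha$ with $\epsilon_\alpha=\pm1$, each simplex repeated as often as the absolute value of its coefficient, and take one standard triangle $\Delta_\alpha$ for each $\alpha$. The $i$th edge of $\Delta_\alpha$ enters $\partial z$ with the sign $\epsilon_\alpha(-1)^i$. Since $\partial z=0$, the edges can be paired so that paired edges carry the same singular one-simplex and opposite signs. Glue paired edges by the affine map that preserves the order of the vertices. Every edge is glued to exactly one other edge, so around each vertex the corners close up cyclically, and the result $\Sigma'$ is a closed surface. Orient $\Delta_\alpha$ by $\epsilon_\alpha$; the sign of an edge then compares its boundary orientation with the order of its vertices, so opposite signs mean that these orientations fit together. The $s_\alpha$ define a continuous map $f':\Sigma'\to X$ with $f'_*[\Sigma']=[z]$, and the integrals of $|f'^*\sigma|$ over the open triangles add up to $\|z\|_\sigma$.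

\emph{Smoothing.} Give $\Sigma'$ the flat metric in which all triangles are equilateral of side one. Away from the vertices it is locally isometric to $\mathbb R^2$. Near a vertex where $j$ corners meet it is a cone with polar coordinates $(s,\theta)$, $\theta\in\mathbb R/\frac{j\pi}3\mathbb Z$, and $(s,\theta)\mapsto(s,6\theta/j)$ is a bi-Lipschitz chart onto a disc in $\mathbb R^2$, smooth off the vertex. These charts and the flat charts define a smooth structure whose smooth metrics are bi-Lipschitz equivalent to the flat metric. So $f'$ is Lipschitz, because each $s_\alpha$ is smooth on the closed triangle, and $f'$ is smooth on the open triangles. Let $\chi_l$ be a finite partition of unity subordinate to charts, let $f'_{l,n}$ be the mollification at scale $1/n$, in the $l$th chart, of $f'$ viewed as a map to $\mathbb R^N$, and put $\tilde f_n=\sum_l\chi_lf'_{l,n}$. Since $\sum_ld\chi_l=0$,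
\[
d\tilde f_n=\sum_l\chi_l\,df'_{l,n}+\sum_ld\chi_l\,(f'_{l,n}-f').
\]
The first sum is bounded independently of $n$ because $f'$ is Lipschitz, and the second tends to zero uniformly. So the smooth maps $f_n=R\circ\tilde f_n$, defined for large $n$, have uniformly bounded differentials; they converge to $f'$ uniformly, and in $C^1$ on compact subsets of the open triangles. The edges have measure zero, so dominated convergence gives $\int_{\Sigma'}|f_n^*\sigma|\to\|z\|_\sigma$. For large $n$ the map $f''=f_n$ is homotopic to $f'$, by $R$ applied to the straight-line homotopy from $f'$ to $\tilde f_n$, and $\int_{\Sigma'}|f''^*\sigma|<\kappa km$.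

\emph{Embedding.} By Whitney's general position theorem, the immersions whose only multiple points are finitely many transverse double points are $C^\infty$-dense among smooth maps from a closed surface to a four-manifold. A small perturbation of $f''$ keeps the homotopy class and the strict inequality. Lemma~\ref{lem:embed} with $\beta=\sigma$ and small $\varepsilon$ completes the proof.
\end{proof}

\section{Contracting compact families in $\mathcal S$}\label{sec:contract}

\begin{proof}[Proof of Proposition~\ref{prop:S}]
An embedded surface dual to $h$ exists by Section~\ref{sec:thom}, it is non-empty as $h\neq0$, and Lemma~\ref{lem:embed} makes it connected. Its Thom form lies in $\mathcal S$ by Lemma~\ref{lem:thom}(a).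

Let $z\mapsto\sigma_z$ be a continuous map from a non-empty compact metrizable space $K$ to $\mathcal S$. The set $\mathcal B=\{\sigma_z:z\in K\}$ is compact, hence bounded in $C^1$.

\emph{Finitely many surfaces.} For $y\in K$ let $\Sigma_y,k_y$ be given by Proposition~\ref{prop:surface} for $\sigma_y$. The set $V_y=\{z:\int_{\Sigma_y}|\sigma_z|<\kappa k_ym\}$ is an open neighborhood of $y$. Take a finite subcover $V_1,\dots,V_J$, with surfaces $\Sigma_j$ and multiples $k_j$, and a partition of unity $\varphi_j$ with compact supports $K_j\subset V_j$; discard the indices with $K_j=\emptyset$. Then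
\begin{equation}\label{eq:sup}
\max_{z\in K_j}\frac1{k_j}\int_{\Sigma_j}|\sigma_z|<\kappa m\qquad(j=1,\dots,J).
\end{equation}
Move $\Sigma_2,\dots,\Sigma_J$ in turn by $C^1$-small ambient isotopies, so that $\Sigma_j$ is transverse to $\Sigma_1,\dots,\Sigma_{j-1}$ and misses their finitely many mutual intersection points. As $\mathcal B$ is $C^1$-bounded, the integrals in \eqref{eq:sup} change by uniformly small amounts, and \eqref{eq:sup} persists. It also persists under Lemma~\ref{lem:positive} with small $\varepsilon$. So we may assume that all points of $\Sigma_i\cap\Sigma_j$, $i\ne j$, are positive; then there are exactly $k_ik_jm$ of them.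

\emph{The Thom forms.} For each $i$ construct $\tau_i=\tau_{\Sigma_i,\delta_i}$ in a tubular neighborhood of $\Sigma_i$ adapted to the other surfaces. For small $\delta_i$ the surface $\Sigma_j$, $j\ne i$, meets the support of $\tau_i$ only inside the fiber discs over the points of $\Sigma_i\cap\Sigma_j$, and on each of them $|\tau_i|$ has integral $1/k_i$. Hence
\begin{equation}\label{eq:count}
\frac1{k_j}\int_{\Sigma_j}|\tau_i|=\frac{\#(\Sigma_i\cap\Sigma_j)}{k_ik_j}=m .
\end{equation}
This is where Lemma~\ref{lem:positive} is used: each cancelling pair of intersection points would add $2/(k_ik_j)$ to the right side. Now choose $\delta_1,\dots,\delta_J$ in this order. When $\delta_j$ is chosen, the forms $\tau_i$, $i<j$, are already fixed, so Lemma~\ref{lem:thom}(b) applies to $\Sigma_j$ and the $C^1$-bounded set $\mathcal B\cup\{\tau_i:i<j\}$. By \eqref{eq:sup}, \eqref{eq:count} and Lemma~\ref{lem:thom}(a) we obtain, for $\delta_j$ small,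
\[
\|\sigma_z\wedge\tau_j\|_1<\kappa m\quad(z\in K_j),\qquad\|\tau_i\wedge\tau_j\|_1<\kappa m\quad(i\le j).
\]

\emph{The homotopy.} Put $H_s(z)=(1-s)\sigma_z+s\sum_j\varphi_j(z)\tau_j\in h$ for $s\in[0,1]$. Then, with $\varphi_j=\varphi_j(z)$,
\[
H_s\wedge H_s=(1-s)^2\sigma_z\wedge\sigma_z+2s(1-s)\sum_j\varphi_j\,\sigma_z\wedge\tau_j+s^2\sum_{i,j}\varphi_i\varphi_j\,\tau_i\wedge\tau_j .
\]
The coefficients are non-negative with sum $(1-s)^2+2s(1-s)+s^2=1$. If $\varphi_j(z)\ne0$ then $z\in K_j$, so every four-form with a non-zero coefficient has norm less than $\kappa m$. Hence $H_s(z)\in\mathcal S$. Likewise $(\sum c_j\tau_j)^{\wedge2}=\sum c_ic_j\,\tau_i\wedge\tau_j$ for $c_j\ge0$ with $\sum c_j=1$, so the convex hull of $\tau_1,\dots,\tau_J$ lies in $\mathcal S$. The map $H_1$ takes values in it and contracts linearly to $\tau_1$.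
\end{proof}

With Section~\ref{sec:reduction}, this completes the proofs of Theorem~\ref{thm:A} and Corollary~\ref{cor:chamber}.

\section{Homotopy type and fibers of the period map}\label{sec:B}

Let $X$ be connected with $b^+(X)=1$, and $n=b^-(X)$. We now need one analytic input that the proof of Theorem~\ref{thm:A} avoided, the following standard fact. Because the kernel of $\Delta_g$ on two-forms has constant dimension, the $g$-harmonic representative $\sigma_g$ of a fixed class depends continuously on $g\in\mathrm{Met}(X)$, and smoothly on the parameters of a smooth finite-dimensional family of metrics. If the class has positive square, then $\sigma_g^+\neq0$ by \eqref{eq:split} and $\pi(g)$ is the line spanned by $[\sigma_g+*_g\sigma_g]$. So $\pi$ is smooth on smooth finite-dimensional families.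

\subsection{The weak equivalence}
A map is a \emph{weak homotopy equivalence} if it induces a bijection on path components and isomorphisms on all homotopy groups at all base points. A space is \emph{weakly contractible} if it is non-empty and every map from a sphere $S^d$, $d\ge0$, extends to the disc $D^{d+1}$.

\begin{lemma}\label{lem:ball}
For every rational ball $B=B_r([h])$, the space $\pi^{-1}(B)$ is weakly contractible.
\end{lemma}

\begin{proof}
It is non-empty by Theorem~\ref{thm:A}. Let $\phi:S^d\to\pi^{-1}(B)$ be continuous and let $\sigma_y\in h$ be the $\phi(y)$-harmonic form. It depends continuously on $y$; by Lemma~\ref{lem:energy}, $\phi(y)\in\mathcal M_{\sigma_y}$, and so $\sigma_y\in\mathcal S$. By Proposition~\ref{prop:S} the map $y\mapsto\sigma_y$ is null-homotopic, so it extends to $D^{d+1}\to\mathcal S$, $z\mapsto\sigma_z$. By Lemma~\ref{lem:G}, $G_\delta(\sigma_z)\in\mathcal M_{\sigma_z}$ for all $z$ if $\delta$ is small. Map $z$ to $G_\delta(\sigma_{2z})$ for $|z|\le\frac12$, and map each radial segment $\{ty:\frac12\le t\le1\}$, $y\in S^d$, to the path of Lemma~\ref{lem:convex} from $G_\delta(\sigma_y)$ to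 $\phi(y)$ in $\mathcal M_{\sigma_y}$. By \eqref{eq:union} this is an extension of $\phi$ with values in $\pi^{-1}(B)$.
\end{proof}

To pass from balls to open sets we use McCord's theorem \cite[Theorem 6]{McC}: let $P:E\to Y$ be continuous and let $\mathcal U$ be an open cover of $Y$ such that for $V,V'\in\mathcal U$ and $x\in V\cap V'$ there is $V''\in\mathcal U$ with $x\in V''\subset V\cap V'$; if $P^{-1}(V)\to V$ is a weak homotopy equivalence for every $V\in\mathcal U$, then so is $P$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
The rational balls contained in $U$ form a basis of the topology of $U$. For each such ball $B$, both $\pi^{-1}(B)$ and $B$ are weakly contractible, so $\pi^{-1}(B)\to B$ is a weak homotopy equivalence. McCord's theorem gives the first claim. Chambers are open and convex by Lemma~\ref{lem:chamber}, hence contractible, and the second claim follows.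
\end{proof}

\subsection{Approximate lifting and surjectivity}
Part (2) concerns single points of $\Omega_X$, about which open sets give information only up to an error. We first lift maps up to a prescribed error, and then remove the error by a degree argument for surjectivity and by a transversality argument for the fibers.

\begin{lemma}\label{lem:approx}
Let $P$ be a finite polyhedron, $Q\subset P$ a subpolyhedron, $F:P\to\Omega_X$ and $G:Q\to\mathrm{Met}(X)$ continuous maps with $\pi G=F|_Q$, and $\varepsilon>0$. Then $G$ extends continuously to $P$ with $d(\pi G,F)<\varepsilon$ everywhere.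
\end{lemma}

\begin{proof}
Let $l=\dim P$ and $\varepsilon_j=5^{j-l}\varepsilon$. Triangulate $P$ with $Q$ a subcomplex, so finely that $\mathrm{diam}\,F(\Delta)<\varepsilon_0$ for all simplices $\Delta$. At each vertex $v\notin Q$ choose $G(v)\in\pi^{-1}(B_{\varepsilon_0}(F(v)))$, which is non-empty by Theorem~\ref{thm:A}. Suppose that $G$ is defined on the union of $Q$ and the $j$-skeleton with $d(\pi G,F)<\varepsilon_j$. Let $\Delta$ be a $(j+1)$-simplex not in $Q$, let $z_0\in\Delta$, and choose $c=[h]$ with $h$ integral and $d(c,F(z_0))<\varepsilon_j$. For $z\in\partial\Delta$, $d(\pi G(z),c)<\varepsilon_j+\varepsilon_0+\varepsilon_j\le3\varepsilon_j$. By Lemma~\ref{lem:ball}, $G$ extends over $\Delta$ with $\pi G(\Delta)\subset B_{3\varepsilon_j}(c)$, and then $d(\pi G(z),F(z))<3\varepsilon_j+\varepsilon_j+\varepsilon_0\le\varepsilon_{j+1}$ on $\Delta$. After $l$ steps the error is less than $\varepsilon_l=\varepsilon$.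
\end{proof}

\begin{proof}[Proof of surjectivity]
If $n=0$, then $\Omega_X$ is a point. Let $n>0$, $x\in\Omega_X$, and let $\bar D$ be the closed ball of radius $1$ about $x$. Lemma~\ref{lem:approx} for the inclusion $\bar D\to\Omega_X$, $Q=\emptyset$ and $\varepsilon=\frac12$ gives $G:\bar D\to\mathrm{Met}(X)$ with $d(\pi G(z),z)<\frac12$. For $z\in\partial\bar D$ the geodesic from $z$ to $\pi G(z)$ stays at distance more than $\frac12$ from $x$, so $\pi G|_{\partial\bar D}$ is homotopic in $\Omega_X\setminus\{x\}$ to the inclusion of $\partial\bar D$. This inclusion is a homotopy equivalence from $S^{n-1}$, so it is not null-homotopic. If $\pi G$ missed $x$, it would provide a null-homotopy. Hence $x\in\pi(\mathrm{Met}(X))$.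
\end{proof}

\subsection{The period map is a submersion}

\begin{lemma}\label{lem:submersion}
For every $g\in\mathrm{Met}(X)$ there are symmetric tensors $k_1,\dots,k_n$ such that $c\mapsto\pi(g+\sum c_jk_j)$ is a local diffeomorphism at $0\in\mathbb R^n$.
\end{lemma}

\begin{proof}
We compute the derivative of $\pi$ by differentiating the energy.

\emph{Pointwise variation.} Let $k$ be a symmetric tensor and $g_t=g+tk$. At a point take an oriented $g$-orthonormal frame that diagonalizes $k$, with eigenvalues $2\mu_i$. Then
\[
|\sigma|^2_{g_t}d\mathrm{vol}_{g_t}=\sum_{i<j}\frac{\sigma_{ij}^2}{(1+2t\mu_i)(1+2t\mu_j)}\prod_l(1+2t\mu_l)^{1/2}\,d\mathrm{vol}_g ,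
\]
with derivative $Q_k(\sigma)\,d\mathrm{vol}_g$ at $t=0$, where $Q_k(\sigma)=\sum_{i<j}\sigma_{ij}^2(\sum_l\mu_l-2\mu_i-2\mu_j)$. This vanishes for multiples of $g$, so let $k$ be traceless, $\sum_l\mu_l=0$. Put $\nu_i=\mu_1+\mu_{i+1}$ for $i=1,2,3$; then $\mu_3+\mu_4=-\nu_1$, $\mu_2+\mu_4=-\nu_2$, $\mu_2+\mu_3=-\nu_3$. Let $s_i$ and $a_i$ be the coordinates of $\sigma^+$ and $\sigma^-$ in the bases $e^{12}\pm e^{34}$, $e^{13}\pm e^{42}$, $e^{14}\pm e^{23}$ of $\Lambda^\pm$, so that $\sigma_{12},\sigma_{13},\sigma_{14}$ are the $s_i+a_i$ and $\sigma_{34},\sigma_{42},\sigma_{23}$ are the $s_i-a_i$. Then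
\[
Q_k(\sigma)=-2\big[\nu_1(\sigma_{12}^2-\sigma_{34}^2)+\nu_2(\sigma_{13}^2-\sigma_{42}^2)+\nu_3(\sigma_{14}^2-\sigma_{23}^2)\big]=-8\sum_{i=1}^3\nu_is_ia_i .
\]
So $B_k(\alpha,\beta)=Q_k(\alpha+\beta)$ is a bilinear form on $\Lambda^+\times\Lambda^-$, and it is linear in $k$ because $Q_k$ is a derivative in the direction $k$. If $B_k=0$ at a point, then $\mu_2=\mu_3=\mu_4=-\mu_1$, and the trace condition gives $\mu_1=0$, so $k=0$ there. Both bundles have rank $9$, so $k\mapsto B_k$ is an isomorphism from traceless symmetric tensors to $(\Lambda^+\otimes\Lambda^-)^*$.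

\emph{The derivative of $\pi$.} Let $\omega$ be a unit generator of $\mathcal H^+(g)$, $u=[\omega]$, and let $u(t)$ be the smooth family of classes of square one spanning $\pi(g_t)$ with $u(0)=u$. Then $\dot u=\dot u(0)$ lies in $u^\perp=T_{\pi(g)}\Omega_X$, which consists of the classes of forms in $\mathcal H^-(g)$. Let $\beta\in\mathcal H^-(g)$ and $x=u+[\beta]$. The function $\|\omega+\beta\|_{g_t}^2-\mathcal E_{g_t}(x)$ is non-negative and vanishes at $t=0$, and it is differentiable since $\mathcal E_{g_t}(x)=2(x\cdot u(t))^2-x^2$ by Lemma~\ref{lem:energy}. So its derivative at $0$ vanishes. With $x\cdot u=1$ and $x\cdot\dot u=[\beta]\cdot\dot u$ this reads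
\[
4\,[\beta]\cdot\dot u=\int_XB_k(\omega,\beta)\,d\mathrm{vol}_g .
\]

\emph{Surjectivity of the derivative.} If $k\mapsto\dot u$ were not onto the negative definite space $u^\perp$, some $\beta\ne0$ in $\mathcal H^-(g)$ would be orthogonal to its image. Choose $k$ so that $B_k$ is the inner product with $\omega\otimes\beta$. Then $\int_X|\omega|^2|\beta|^2\,d\mathrm{vol}_g=0$, so $\beta$ vanishes on the non-empty open set where $\omega\ne0$. A harmonic form on a connected manifold that vanishes on a non-empty open set vanishes identically \cite{AKS}, a contradiction. Choose $k_1,\dots,k_n$ whose images form a basis of $u^\perp$ and apply the inverse function theorem.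
\end{proof}

\subsection{The fibers}

\begin{proof}[Proof that the fibers are path connected]
If $n=0$ the only fiber is the convex space $\mathrm{Met}(X)$. Let $n>0$ and $g_0,g_1\in\pi^{-1}(x)$. An approximate lift of the constant path at $x$ does not lie in the fiber. Instead we lift approximately an $n$-parameter family of constant paths, parametrized by the points near $x$, and find the required path in the set of parameters that are mapped exactly to $x$; once the family is smooth and transverse, this set is a one-manifold.

\emph{The family.} Let $y$ be a chart of $\Omega_X$ near $x$ with $y(x)=0\in\mathbb R^n$. By Lemma~\ref{lem:submersion} there are $r>0$ and smooth maps $s_0,s_1:\bar B_r\to\mathrm{Met}(X)$ from the closed ball in $\mathbb R^n$ into finite-dimensional affine spaces of tensors, with $s_i(0)=g_i$ and $y\pi s_i(v)=v$. Apply Lemma~\ref{lem:approx} to $P=[0,1]\times\bar B_r$, $Q=\{0,1\}\times\bar B_r$ and $F(t,v)=y^{-1}(v)$. Since $y^{-1}(\bar B_r)$ is compact in the domain of $y$, a small $\varepsilon$ yields a continuous $G$ with $G(i,v)=s_i(v)$ and $|y\pi G(t,v)-v|<r/2$. Extend $G$ to $Z=[-1,2]\times\bar B_r$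 by $s_0(v)$ for $t\le0$ and $s_1(v)$ for $t\ge1$.

\emph{Smoothing.} Since $Z$ is compact and $\pi$ is continuous, there are a $C^l$ norm and $\eta_0>0$ such that every metric $g$ with $\|g-G(t,v)\|_{C^l}<\eta_0$ satisfies $|y\pi(g)-v|<r/2$. Let $\varphi_j$ be a finite smooth partition of unity on $Z$ and $z_j\in\mathrm{supp}\,\varphi_j$, so fine that $\|G(z_j)-G(z)\|_{C^l}<\eta_0$ for $z\in\mathrm{supp}\,\varphi_j$. Put $G''=\sum_j\varphi_jG(z_j)$ and $G'=\zeta(t)G+(1-\zeta(t))G''$, where $\zeta:[-1,2]\to[0,1]$ is smooth, $\zeta=1$ outside $(-\frac12,\frac32)$, and $\zeta=0$ on a neighborhood of $[0,1]$. Where $\zeta\ne0$ the map $G$ equals $s_0$ or $s_1$. So $G'$ is a smooth map into a finite-dimensional space of tensors; its values are convex combinations of metrics, and $\|G'-G\|_{C^l}<\eta_0$. Hence $F'=y\pi G'$ is defined and smooth, $|F'(t,v)-v|<r/2$, and $F'(t,v)=v$ for $t\notin(-\frac12,\frac32)$.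

\emph{Transversality.} The set $F'^{-1}(0)$ is compact. At each of its points Lemma~\ref{lem:submersion} gives tensors whose images under $d\pi$ span the tangent space of $\Omega_X$, and spanning is an open condition in smooth finite-dimensional families. So there are tensors $k_1,\dots,k_M$, an open neighborhood $O$ of $F'^{-1}(0)$ in $Z$ and $w_0>0$ such that $\Psi(z,w)=y\pi(G'(z)+\sum w_jk_j)$ is defined and smooth for $z\in Z$, $|w|<w_0$, and $\partial_w\Psi$ is onto for $z\in O$. Let $\chi:[-1,2]\to[0,1]$ be smooth and positive exactly on $(-\frac34,\frac74)$, and put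
\[
G'_w=G'+\chi(t)\sum_jw_jk_j,\qquad F'_w(z)=y\pi G'_w(z)=\Psi(z,\chi(t)w).
\]
By compactness of $Z$ and of $Z\setminus O$, for small $|w|$ we still have $|F'_w(t,v)-v|<r/2$, and all zeros of $F'_w$ lie in $O$. At a zero with $\chi(t)>0$ the $w$-derivative $\chi(t)\,\partial_w\Psi$ is onto. Where $\chi(t)=0$ we have $F'_w(t,v)=v$ for all $v$, so the $v$-derivative is onto. Thus $0$ is a regular value of $(z,w)\mapsto F'_w(z)$, and by Sard's theorem in its parametric form, $0$ is a regular value of $F'_w$ for almost every small $w$. Fix such a $w$. The zeros satisfy $|v|<r/2$, and near $t=-1$ and $t=2$ they form the segments $v=0$. So $F_w'^{-1}(0)$ is a compact one-manifold with boundary $\{(-1,0),(2,0)\}$. The component containing $(-1,0)$ is an arc, and its other end is $(2,0)$. Its image under $G'_w$ is a path in $\pi^{-1}(x)$ from $s_0(0)=g_0$ to $s_1(0)=g_1$.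
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{AKS} Aronszajn, Krzywicki and Szarski, Ark. Mat. 4 (1962).

\bibitem{FL} Paul M. N. Feehan and Thomas G. Leness, \emph{Donaldson invariants and wall-crossing formulas. I: Continuity of gluing maps}, arXiv:math/9812060 (1998).

\bibitem{McC} McCord, Duke Math. J. 33 (1966).

\end{thebibliography}
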